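# A 24-point metric whose optimal realizations do not fit into the edges of its tight-span

## 1. Bipartite graphs are their own cheapest networks

We are given finitely many places and the distance prescribed between each two of them. We want to build a network of roads, with extra junctions allowed, whose shortest road distances between the places are exactly the prescribed ones, and we want to use as little road as possible. Where should the roads go? There is a canonical polyhedral complex attached to the distances, the tight-span, and a conjecture of Dress says that a cheapest network can always be found, up to subdividing roads, among the edges of this complex. We begin with a class of metrics for which this is true and easy, and then ask what can go wrong.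

Throughout, $(X,d)$ is a finite metric space with $|X|\ge 2$.

**Definition (realization).** A *realization* $(G,w)$ of $(X,d)$ is a graph $G$ with $X\subseteq V(G)$ and a weighting $w:E(G)\to\mathbb R_{>0}$ such that for all $x,y\in X$ the length of any shortest path in $(G,w)$ between $x$ and $y$ equals $d(x,y)$. It is *optimal* if $\sum_{e}w(e)$ is minimal among all realizations of $(X,d)$.

Optimal realizations always exist. All graphs will be finite. For lower bounds this is harmless: choosing one shortest path for each pair of $X$ and taking the union gives a finite sub-realization of no larger weight.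

It is convenient to regard a realization as a metric graph: each edge $e$ becomes an interval of length $w(e)$, $\rho$ denotes the path metric, and $|\cdot|$ denotes length measure, so $|G|$ is the total weight. All of $X$ lies in one component, since distances are finite; we discard the others and assume $G$ connected. Then $\rho=d$ on $X$, and shortest paths are geodesics: if $m,m'$ lie on a geodesic from $p$ to $q$, then $\rho(p,m)+\rho(m,q)=\rho(p,q)$ and $\rho(m,m')=|\rho(p,m)-\rho(p,m')|$.

**Definition (parity metric, unit pair).** We call an integer-valued metric $d$ on $X$ a *parity metric* if there is $\varepsilon:X\to\{0,1\}$ with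
$$d(p,q)\equiv \varepsilon(p)+\varepsilon(q)\pmod 2\qquad\text{for all }p,q\in X. \tag{1}$$
A *unit pair* is a pair $\{p,p'\}$ with $d(p,p')=1$; in a parity metric, $\varepsilon(p)\ne\varepsilon(p')$ for a unit pair.

The example to keep in mind is the path metric on the vertex set of a connected bipartite graph with edges of length $1$: take for $\varepsilon$ the $2$-coloring. Its unit pairs are the edges. By contrast, three points at mutual distance $1$ do not form a parity metric: by (1) the sum of the three distances would be even.

**Lemma 1.** Let $d$ be a parity metric and $(G,w)$ a realization. For each unit pair $pp'$ choose a geodesic $\gamma_{pp'}$ of length $1$ in $G$. Then no interior point of $\gamma_{pp'}$ lies on $\gamma_{qq'}$ for a unit pair $\{q,q'\}\ne\{p,p'\}$.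

**Proof.** Let $m$ be an interior point of $\gamma_{pp'}$ that lies on $\gamma_{qq'}$. Since $\varepsilon(p)\neq\varepsilon(p')$ and $\varepsilon(q)\ne\varepsilon(q')$, we may name the points so that $\varepsilon(p)=\varepsilon(q)$ and $\varepsilon(p')=\varepsilon(q')$. Put $s=\rho(p,m)\in(0,1)$ and $r=\rho(q,m)\in[0,1]$. Then
$$d(p,q)\le s+r<2,\qquad d(p',q')\le(1-s)+(1-r)<2 .$$
Both distances are even by (1), hence $0$. So $p=q$ and $p'=q'$. $\square$

**Proposition 1.** Let $d$ be the path metric on the vertex set $X$ of a connected bipartite graph $\Gamma$ with unit edges, $|X|\ge2$. Then $\Gamma$ is an optimal realization of $(X,d)$.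

**Proof.** $\Gamma$ is a realization of weight $|E(\Gamma)|$, and its edges are the unit pairs. In any realization the geodesics $\gamma_{pp'}$ have pairwise disjoint interiors by Lemma 1, so its weight is at least $|E(\Gamma)|$. $\square$

## 2. The tight-span, and bipartite graphs inside its edges

**Definition (tight-span).** Let
$$P(d)=\{f\in\mathbb R^X: f(x)+f(y)\ge d(x,y)\text{ for all }x,y\in X\}.$$
The *tight-span* $T(d)$ is the set of minimal elements of $P(d)$ for the product order. Equivalently it is the union of the bounded faces of $P(d)$, and it is regarded as a polytopal complex with these faces. It carries the metric $d_\infty(f,g)=\max_x|f(x)-g(x)|$.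

The case $x=y$ of the inequality says $f(x)\ge0$. Write $h_x(y)=d(x,y)$. The Kuratowski map $x\mapsto h_x$ is an isometric embedding of $X$ into $T(d)$, since $\max_z|d(x,z)-d(y,z)|=d(x,y)$. Each $h_x$ is a vertex of $T(d)$, and we identify $x$ with $h_x$.

**Definition (the graph $G_d$).** $G_d$ is the finite connected graph whose vertices and edges are the zero- and one-dimensional faces of $T(d)$, with weights $w_\infty(\{f,g\})=d_\infty(f,g)$.

Everything we need about faces is read off from one auxiliary graph.

**Definition (tight graph).** For $f\in P(d)$ let $K(f)$ be the graph on $X$ with an edge $xy$ whenever $f(x)+f(y)=d(x,y)$; there is a loop at $x$ if $f(x)=0$. A component with a loop counts as non-bipartite; an isolated vertex without a loop is a bipartite component.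

**Fact (T1).** $f\in P(d)$ lies in $T(d)$ if and only if every $x\in X$ is incident with an edge of $K(f)$ (a loop is allowed). Indeed, if $x$ is incident with no edge, $f(x)$ can be lowered a little, so $f$ is not minimal. Conversely, suppose every point has an edge, and let $g\in P(d)$ with $g\le f$ and $g(x)<f(x)$. For an edge $xy$ of $K(f)$ we get $g(x)+g(y)<f(x)+f(y)=d(x,y)$, a contradiction.

**Fact (T2).** The face of $P(d)$ with $f$ in its relative interior is
$$\{g\in P(d): g(x)+g(y)=d(x,y)\text{ for all }xy\in E(K(f))\}.$$
Its dimension is the number of bipartite components of $K(f)$, and it lies in $T(d)$ if $f$ does. The first claim holds because near $f$ only the inequalities tight at $f$ matter. So near $f$ the face is the affine space of all $f+v$ with $v(x)+v(y)=0$ on the edges of $K(f)$. On a component, $v$ is determined by its value at one vertex and alternates in sign along walks. A closed walk of odd length forces $v=0$, while a bipartite component leaves exactly one free parameter. For the last claim, every $g$ in the face has $K(g)\supseteq K(f)$; apply (T1).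

**Fact (T3).** Let $f\ne g$ be vertices of $T(d)$ such that $K(\frac12(f+g))$ is connected. Then the segment $[f,g]$ is an edge of $G_d$. Indeed, let $h=\frac12(f+g)\in P(d)$. As $|X|\ge2$ and $K(h)$ is connected, every point has an edge, so $h\in T(d)$, and by (T2) the face $F$ with $h$ in its relative interior lies in $T(d)$ and has dimension at most $1$. For $xy\in E(K(h))$ the numbers $f(x)+f(y)$ and $g(x)+g(y)$ are both at least $d(x,y)$ and their mean is $d(x,y)$, so both are equal to it. Hence $f,g\in F$, and $F$ has dimension exactly $1$. Being vertices of $P(d)$, $f$ and $g$ are extreme points of $F$. A one-dimensional convex set has at most two extreme points, its ends, so $F=[f,g]$.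

For instance, $K(h_x)$ has a loop at $x$ and all edges $xy$. It is connected and not bipartite, which shows again that $h_x$ is a vertex.

**Example (three points).** Let $X=\{1,2,3\}$ with all distances equal to $4$. The function $c=(2,2,2)$ has a triangle as $K(c)$, so it is a vertex. The midpoint $(1,3,3)$ of $h_1=(0,4,4)$ and $c$ has tight edges $12,13$, so $[h_1,c]$ is an edge of length $2$; likewise for $h_2,h_3$. There is nothing else in $T(d)$. If $f\in T(d)$ is tight on two pairs, say $12,13$, then $f=(a,4-a,4-a)$ with $8-2a\ge 4$, which lies on $[h_1,c]$. Otherwise some point, say $3$, is on no tight pair and has a loop. Then $f(3)=0$, so $f\ge h_3$, and by minimality $f=h_3$. So $G_d$ is a tripod of weight $6$. With all distances $1$ the same computation puts the center at $(\frac12,\frac12,\frac12)$: vertices of $T(d)$ need not be integral for an integral metric.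

**Example (the $4$-cycle).** Let $X=\{1,2,3,4\}$ with the path metric of the unit $4$-cycle. The function $(1,1,1,1)$ has tight edges $13$ and $24$ only, hence two bipartite components, so it lies in the interior of a two-dimensional face of $T(d)$. This face consists of the functions $(s,t,2-s,2-t)$ with $|s-1|+|t-1|\le1$, a square with corners $h_1,h_2,h_3,h_4$. The graph $G_d$ sees the boundary of this square but not its interior.

**Lemma 2.** Let $d$ be a parity metric and $pp'$ a unit pair. Then $[h_p,h_{p'}]$ is an edge of $G_d$, of weight $1$.

**Proof.** Let $f=\frac12(h_p+h_{p'})$. Then $f(p)=f(p')=\frac12$, so $pp'\in K(f)$. Let $q\in X$. By (1), $d(q,p')-d(q,p)$ is odd, and it has absolute value at most $1$, so it is $\pm1$. If it is $+1$, then $f(q)=d(q,p)+\frac12$ and $f(q)+f(p')=d(q,p)+1=d(q,p')$. If it is $-1$, then symmetrically $f(q)+f(p)=d(q,p)$. So every $q$ is adjacent in $K(f)$ to $p$ or $p'$, and $K(f)$ is connected. Apply (T3). The weight is $d_\infty(h_p,h_{p'})=d(p,p')=1$. $\square$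

To compare a realization with a subgraph of $G_d$ we must ignore subdivisions.

**Definition (homeomorphic).** Let $(G,w)$, $(H,w')$ be weighted graphs whose vertex sets contain $X$. They are *homeomorphic* if one is obtained from the other by finitely many operations of two kinds, with each $x\in X$ kept and corresponding to the same $x$ throughout: subdividing an edge by a new vertex, its weight being split into two positive parts; and suppressing a vertex of degree $2$ not in $X$, its two edges being replaced by one edge whose weight is their sum. Equivalently, there is an isometry between the associated metric graphs mapping each $x\in X$ of $G$ to $x$ of $H$.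

Both operations preserve total weight. For a subgraph $H$ of $G_d$, the set $X$ is identified with $\{h_x:x\in X\}\subseteq V(H)$, so $x$ must correspond to $h_x$.

Dress proved that $(G_d,w_\infty)$ is homeomorphic, in this sense, to a realization of $d$. His conjecture, in the form given in Sven Herrmann, Jack Koolen, Alice Lesser, Vincent Moulton and Taoyang Wu, "Optimal realisations of two-dimensional, totally-decomposable metrics", arXiv:1108.0290 (2011), is the following.

**Conjecture (Dress).** Let $(X,d)$ be a finite metric space. Then there exists an optimal realization of $(X,d)$ that is homeomorphic to a subgraph of $(G_d,w_\infty)$.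

For the metric of a connected bipartite graph $\Gamma$ this is true: by Proposition 1, $\Gamma$ is optimal, and by Lemma 2 the edges $h_ph_{p'}$, for the unit pairs $pp'$, form a copy of $\Gamma$ in $G_d$.

## 3. Integral vertices for every parity metric

What changes in general? The argument above used two properties: the parity condition (1), and the fact that chains of unit pairs carry all distances. Let us keep the first and drop the second. Parity alone still has a strong consequence.

**Lemma 3.** If $d$ is a parity metric, all vertices of $T(d)$ are integral. Hence all weights $w_\infty$ are integers, and every subgraph of $G_d$ has integer total weight.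

**Proof.** Let $f$ be a vertex of $T(d)$; it is a vertex of $P(d)$. By (T2), $K(f)$ has no bipartite component, so each component contains a closed walk $v_0,v_1,\dots,v_{2k+1}=v_0$ of odd length. The following alternating sum telescopes:
$$2f(v_0)=\sum_{i=0}^{2k}(-1)^i\bigl(f(v_i)+f(v_{i+1})\bigr)=\sum_{i=0}^{2k}(-1)^i d(v_i,v_{i+1})\equiv\sum_{i=0}^{2k}\bigl(\varepsilon(v_i)+\varepsilon(v_{i+1})\bigr)\equiv0\pmod2. \tag{2}$$
In the last sum each of $\varepsilon(v_0),\dots,\varepsilon(v_{2k})$ occurs twice, because the walk is closed. So $f(v_0)\in\mathbb Z$. Along edges of $K(f)$ we have $f(y)=d(x,y)-f(x)$, so $f$ is integral on the whole component. $\square$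

The three-point example with distances $1$ shows that integrality of $d$ alone would not do.

This suggests a plan that avoids computing $G_d$: find a parity metric whose optimal weight is not an integer. The part of the weight forced by unit pairs is an integer, so the fraction must come from distances that the unit pairs leave uncarried.

## 4. The metric on 24 points

Let $C=\{x_1,x_2,x_3,z_1,z_2,z_3\}$. We call $\{x_1,x_2,x_3\}$ and $\{z_1,z_2,z_3\}$ the two *classes*. For $a,b\in\{1,2,3\}$ put $p^0_{ab}=x_a$, $p^3_{ab}=z_b$, and let $p^1_{ab},p^2_{ab}$ be new points. Let
$$X=C\cup\{p^s_{ab}:a,b\in\{1,2,3\},\ s\in\{1,2\}\},\qquad |X|=6+18=24 .$$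
Let $\Gamma_0$ be the graph with the $27$ edges $p^s_{ab}p^{s+1}_{ab}$ ($s=0,1,2$), each of length $1$; it is $K_{3,3}$ with each edge divided in three. Let $\Gamma$ be $\Gamma_0$ plus the six edges $x_ix_j$, $z_iz_j$ ($i\ne j$) of length $4$, and let $d$ be the path metric of $\Gamma$ on $X$. The unit pairs of $d$ are the $27$ edges of $\Gamma_0$.

Permuting the first indices, permuting the second indices, and the exchange $p^s_{ab}\mapsto p^{3-s}_{ba}$ of $x$ and $z$ are automorphisms of $\Gamma$, hence isometries of $(X,d)$.

**(F1)** $d(x_i,x_j)=d(z_i,z_j)=4$ for $i\ne j$, and $d(x_i,z_j)=3$. A path between points of $C$ splits at its visits to $C$ into pieces of length $4$ (within a class) and $3$ (changing class). Changing class costs at least $3$; staying in the class costs $4$ or at least $3+3$.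

**(F2)** For $s\in\{1,2\}$, $c\neq a$, $e\ne b$:
$$d(p^s_{ab},x_a)=s,\qquad d(p^s_{ab},z_b)=3-s,$$
$$d(p^s_{ab},x_c)=\min(s+4,\,6-s),\qquad d(p^s_{ab},z_e)=\min(s+3,\,7-s).$$
Thus $d(p^s_{ab},x_c)$ is $5$ for $s=1$ and $4$ for $s=2$, and $d(p^s_{ab},z_e)$ is $4$ for $s=1$ and $5$ for $s=2$. To see this, note that a path from $p^s_{ab}$ to $C$ leaves through $x_a$ at cost $s$ or through $z_b$ at cost $3-s$, and continue with (F1).

**(F3)** $d$ is a parity metric with $\varepsilon(p^s_{ab})=s\bmod 2$, so $\varepsilon(x_a)=0$ and $\varepsilon(z_b)=1$. Every edge of $\Gamma$ obeys (1): unit edges change $\varepsilon$, edges of length $4$ do not. Hence so does every path length.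

**(F4)** If $y\ne y'$ belong to the same class and $p\in X\setminus\{y,y'\}$, then $d(y,p)+d(p,y')\ne4$. By symmetry let $y=x_1$, $y'=x_2$. For $p=x_3$ the sum is $8$; for $p=z_j$ it is $6$. For $p=p^s_{ab}$ with $a\in\{1,2\}$ it is $1+5$ or $2+4$; with $a=3$ it is $5+5$ or $4+4$.

**Theorem 1.** Every optimal realization of $(X,d)$ has total weight $75/2$, whereas every subgraph of $G_d$ has integer total weight. Since homeomorphism preserves total weight, no optimal realization is homeomorphic to a subgraph of $(G_d,w_\infty)$. Dress' conjecture is false.

The second assertion is Lemma 3 with (F3). What remains is to show that the optimal weight is $75/2$.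

## 5. Two tripods that share three half-units

The graph $\Gamma$ itself is a realization of weight $27+24=51$. Its six long edges can be replaced by something cheaper that joins the $x$'s at mutual distance $4$ and the $z$'s at mutual distance $4$. Let us try by hand.

Two disjoint tripods with legs of length $2$, one for each class, cost $12$ in place of $24$, giving $27+12=39$. The tripods may share length, as long as no $x_i$ comes closer than $3$ to a $z_j$. Suppose they share one segment of length $1$: the legs of both tripods have length $2$, and the first unit of the leg to $x_2$ is identified, in reverse direction, with the first unit of the leg to $z_1$. Then $x_2$ and $z_1$ are at distance $1+1+1=3$, and the cost is $12-1=11$, total $38$. A more symmetric way is to put both centers at the same point and let the $x$-legs and $z$-legs run together in pairs for length $\frac12$. This shares $3\cdot\frac12$.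

**Definition (the graphs $G_\pi$).** For a permutation $\pi$ of $\{1,2,3\}$ let $G_\pi$ be $\Gamma_0$ together with new vertices $u,w_1,w_2,w_3$, edges $uw_k$ of weight $\frac12$, and edges $w_kz_k$, $w_kx_{\pi(k)}$ of weight $\frac32$.

**Lemma 4.** $G_\pi$ is a realization of $(X,d)$ of total weight $27+3\cdot\frac12+6\cdot\frac32=\frac{75}2$.

**Proof.** In the added tree, two points of the same class are at distance $\frac32+\frac12+\frac12+\frac32=4$. The points $x_{\pi(k)}$ and $z_k$ are at distance $\frac32+\frac32=3$, and $x_{\pi(k)}$ and $z_l$ with $l\ne k$ are at distance $4$. So each of the six length-$4$ edges of $\Gamma$ can be replaced by a path of $G_\pi$ of the same length, and distances in $G_\pi$ are at most $d$. Conversely, the tree meets $\Gamma_0$ only in $C$. So a path in $G_\pi$ between points of $X$ splits into edges of $\Gamma_0$ and tree portions between points of $C$. A tree portion has length at least $4$ between points of one class and at least $3$ otherwise, so by (F1) it is at least as long as a path in $\Gamma$ between its ends. Hence distances in $G_\pi$ are at least $d$. $\square$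

It remains to prove that no realization has weight below $75/2$.

## 6. Splitting off the 27 unit segments

Fix a realization $(G,w)$, viewed as a connected metric graph with path metric $\rho$. For each unit pair $pp'$ fix a geodesic $\gamma_{pp'}$.

**Lemma 5.** No interior point $m$ of $\gamma_{pp'}$ lies on a geodesic between two distinct points $y,y'$ of the same class.

**Proof.** Suppose it does, and let $s=\rho(p,m)\in(0,1)$. Then
$$d(y,p)+d(p,y')\le\rho(y,m)+s+s+\rho(m,y')=4+2s<6 .$$
This sum is at least $d(y,y')=4$, and it is even because $\varepsilon(y)+2\varepsilon(p)+\varepsilon(y')$ is even. So it equals $4$. In the same way $d(y,p')+d(p',y')\le4+2(1-s)<6$ gives $d(y,p')+d(p',y')=4$. Since $d(p,p')=1\neq 4$, not both of $p,p'$ are in $\{y,y'\}$. The one outside contradicts (F4). $\square$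

Choose geodesics $P_{ij}$ from $x_i$ to $x_j$ and $Q_{kl}$ from $z_k$ to $z_l$ (with $P_{ij}=P_{ji}$, $Q_{kl}=Q_{lk}$), and put $U_x=P_{12}\cup P_{13}\cup P_{23}$, $U_z=Q_{12}\cup Q_{13}\cup Q_{23}$. By Lemmas 1 and 5, the interiors of the $27$ unit geodesics are disjoint from each other and from $U_x\cup U_z$. Hence
$$|G|\ge27+|U_x\cup U_z| . \tag{3}$$
So we need
$$|U_x\cup U_z|\ge\tfrac{21}2$$
for a suitable choice of the geodesics. This now involves only the six points of $C$ and (F1).

## 7. The bound for tripods, and where it breaks

Each of $U_x$ and $U_z$ has length at least $6$, as for three points at mutual distance $4$: almost every point lies on at most two of the three geodesics, because a point on all three is at distance $2$ from all three points of the class. So we must bound the overlap $U_x\cap U_z$. The constraint comes from the cross distances $3$, in the following form.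

**Definition ($A$ and $B$).** For $m\in U_x$ put $A(m)=2-\min_i\rho(x_i,m)$. For $m\in U_z$ put $B(m)=2-\min_k\rho(z_k,m)$.

If $m\in P_{ij}$ and $\sigma=\rho(x_i,m)-2$, then $A(m)=|\sigma|$. Indeed $\rho(x_i,m)=2+\sigma$ and $\rho(x_j,m)=2-\sigma$ have minimum $2-|\sigma|\le2$, while the third point $x_l$ satisfies $\rho(x_l,m)\ge4-\min(\rho(x_i,m),\rho(x_j,m))\ge2$. Likewise $B(m)=|\tau|$ with $\tau=\rho(z_k,m)-2$ if $m\in Q_{kl}$.

If $m\in U_x\cap U_z$, choose $i$ and $k$ attaining the two minima. Then $3=d(x_i,z_k)\le(2-A(m))+(2-B(m))$, that is,
$$A(m)+B(m)\le1 . \tag{4}$$

Now suppose that $U_x$ and $U_z$ are tripods: the three geodesics in each consist of three legs of length $2$ that meet only in a center. Let $Q=Q_{kl}$ meet $U_x$, and let $m,m'$ be the first and last points of $Q\cap U_x$ along $Q$, at distance $r$. Then $r\le B(m)+B(m')$, because the coordinates $\tau,\tau'$ of $m,m'$ on $Q$ satisfy $|\tau-\tau'|\le|\tau|+|\tau'|$. In a tripod any two points lie on a common $P_{ij}$, so also $r\le A(m)+A(m')$. Adding and using (4) gives $2r\le2$, so $|Q\cap U_x|\le r\le1$. Almost every point of $U_z$ lies on two of the three $Q$'s, so $|U_x\cap U_z|\le\frac32$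 and $|U_x\cup U_z|\ge12-\frac32=\frac{21}2$.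

The step that does not survive in general is $r\le A(m)+A(m')$. If $U_x$ has a hole, $m$ and $m'$ need not lie on a common $P_{ij}$. For example, let $U_x$ be a cycle of length $12$ with $x_1,x_2,x_3$ equally spaced. The midpoints $m$ of $P_{12}$ and $m'$ of $P_{13}$ have $A(m)=A(m')=0$, yet they are at distance $4$ along the cycle. On the other hand this $U_x$ has length $12$, not $6$. A hole permits more overlap, but it costs length. We have to measure both effects and see that the cost wins.

## 8. Trading the hole against the overlap

**Step 1. Straightening the geodesics.** This step makes two geodesics from the same $x_i$ share exactly one initial segment, so that the size of the hole becomes three numbers.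

A point on both $P_{ij}$ and $P_{ik}$ ($j\ne k$) has the same distance $t$ from $x_i$ along both, and $4=d(x_j,x_k)\le2(4-t)$, so $t\le2$. Let $s_i$ be the largest $t$ such that the points of $P_{ij}$ and $P_{ik}$ at distance $t$ from $x_i$ coincide; then $0\le s_i\le2$. Now perform, in order, three replacements:

1. for $i=1$, replace the initial part of length $s_1$ of $P_{13}$ from $x_1$ by that of $P_{12}$;
2. for $i=2$, replace the initial part of length $s_2$ of $P_{23}$ from $x_2$ by that of $P_{12}$;
3. for $i=3$, replace the initial part of length $s_3$ of $P_{23}$ from $x_3$ by that of $P_{13}$.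

Each replacement exchanges a subpath for one of equal length with the same ends, so the paths remain geodesics of length $4$. Right after replacement $i$, the two geodesics from $x_i$ agree at all distances up to $s_i$ and at no larger distance. We check that the replacements do not disturb each other. Replacement $i$ changes a path $P_{ij}$ only at points at distance less than $s_i\le2$ from $x_i$, hence, before and after, at distance more than $2$ from $x_j$. But the intersection of $P_{ij}$ with the other geodesic from $x_j$ lies within distance $2$ of $x_j$, for any choice of geodesics. So that intersection is unchanged, and so is $s_j$. The intersection of the geodesics from the third point $x_k$ is unchanged if neither $P_{ki}$ nor $P_{kj}$ is altered, and this is so, because replacement $i$ alters only the one path $P_{ij}$.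

Afterwards, for each $i$, $P_{ij}\cap P_{ik}$ is exactly the common initial segment of length $s_i$ from $x_i$. We call it *stem* $i$, and its end $b_i$. Lemmas 1 and 5 hold for all geodesics, so (3) holds for the new choice. Do the same for $U_z$.

**Step 2. The length of $U_x$.** This step expresses the cost of the hole. Put
$$\delta_i=2-s_i\ge0,\qquad S=\delta_1+\delta_2+\delta_3 .$$
The part of $P_{ij}$ from $b_i$ to $b_j$ is called a *side*; its length is $4-s_i-s_j=\delta_i+\delta_j\ge0$. So the three sides have total length $2S$. A stem point lies on at least two of the $P$'s, and on all three only if it is at distance $2$ from all $x_i$, which happens for at most one point. A side point other than the ends of its side lies on exactly one $P$. Hence in $|P_{12}|+|P_{13}|+|P_{23}|=12$ the stems are counted twice and the sides once, so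
$$|U_x|=12-(s_1+s_2+s_3)=6+S . \tag{5}$$
The sides form a closed walk $b_1b_2b_3b_1$ of length $2S$. Hence any two points on sides, the $b_i$ included, are at $\rho$-distance at most $S$. For $U_z$ we get a number $S'\ge 0$ in the same way, with $|U_z|=6+S'$ and sides of total length $2S'$.

**Step 3. The overlap with one geodesic.** This step replaces the failed inequality of Section 7.

**Lemma 6.** $|Q_{kl}\cap U_x|\le1+\frac S2$ for each $Q_{kl}$.

**Proof.** Let $Q=Q_{kl}$ with $Q\cap U_x\ne\emptyset$. Let $m,m'$ be the first and last points of this closed set along $Q$, with coordinates $\tau,\tau'$ on $Q$. Write $A,B$ and $A',B'$ for the values of $A(\cdot),B(\cdot)$ at $m$ and $m'$, and $r=\rho(m,m')=|\tau-\tau'|$. Then $|Q\cap U_x|\le r$, and by (4)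
$$r\le B+B'\le2-A-A' . \tag{6}$$

*Case 1: $m,m'$ lie on a common $P_{ij}$.* With $\sigma,\sigma'$ their coordinates on it, $r=|\sigma-\sigma'|\le A+A'$. Adding $r\le B+B'$ gives $2r\le A+A'+B+B'\le2$, so $r\le1$.

*Case 2: they do not.* Two stem points always lie on a common $P_{ij}$: points of stems $i\ne j$ lie on $P_{ij}$, and two points of stem $i$ lie on both geodesics from $x_i$. So one of the points is not on a stem; say $m$ lies on a side.

If $m'$ also lies on a side, then $r\le S$ by Step 2 and $r\le2$ by (6). Averaging, $r\le1+\frac S2$.

If $m'$ lies on stem $l$, at distance $t'\le s_l\le 2$ from $x_l$, then its coordinate on a geodesic from $x_l$ is $t'-2$, so $A'=2-t'$. Going through $b_l$,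
$$r\le\rho(m,b_l)+\rho(b_l,m')\le S+(s_l-t')=S+(2-\delta_l-t')=S+A'-\delta_l\le S+A' .$$
By (6), $r\le2-A'$. Averaging the two bounds, the unknown $A'$ cancels: $r\le1+\frac S2$. $\square$

**Step 4. The total overlap.** This step compares the overlap gained with the length paid. Let $O=U_x\cap U_z$. Almost every stem point of $U_z$ lies on two of the $Q$'s and almost every side point on one, so
$$|O|=\tfrac12\sum_{kl}|Q_{kl}\cap U_x|+\tfrac12\bigl|O\cap\{\text{sides of }U_z\}\bigr|\le\tfrac32\Bigl(1+\tfrac S2\Bigr)+S', \tag{7}$$
where the sum is over the three pairs $kl$. Indeed a stem point contributes $\frac12\cdot2$ and a side point $\frac12+\frac12$; the bound uses Lemma 6 and the total length $2S'$ of the sides. Therefore, by (5),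
$$|U_x\cup U_z|=12+S+S'-|O|\ge12+S+S'-\tfrac32-\tfrac34S-S'=\tfrac{21}2+\tfrac S4\ge\tfrac{21}2 . \tag{8}$$

**Proof of Theorem 1.** By (3) and (8) every realization has weight at least $27+\frac{21}2=\frac{75}2$, and by Lemma 4 this is attained. So every optimal realization has weight $\frac{75}2\notin\mathbb Z$. By Lemma 3, every subgraph of $G_d$ has integer weight, and a graph homeomorphic to it has the same weight. $\blacksquare$

More can be extracted from the same estimates.

**Theorem 2.** For the metric $d$ above:

1. The optimal realizations (without isolated vertices outside $X$) are, up to homeomorphism, exactly the graphs $G_\pi$, $\pi\in S_3$, of Section 5.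
2. The minimum total weight of a realization that is a subgraph of $G_d$ is exactly $38$. So restricting to $G_d$ costs exactly $\frac12$ (ratio $76/75$).

**Corollary.** For every $n\ge24$ there is an $n$-point metric space for which Dress' conjecture fails. By scaling $d$, the additive gap can be made arbitrarily large.

## 9. The equality case: all optimal realizations

This section proves Theorem 2(1). The graphs $G_\pi$ have weight $\frac{75}2$ and so are optimal; so is every graph homeomorphic to one of them. Conversely let $(G,w)$ be optimal, without isolated vertices outside $X$. Deleting components other than the one containing $X$ would save weight if they had edges, so $G$ is connected. Choose geodesics as in Section 8.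

**Step 1. Both classes span tripods.** Since $|G|=\frac{75}2$, equality holds in (3) and throughout (8). So $S=0$ and $|U_x\cup U_z|=\frac{21}2$. The argument of Section 8 is symmetric in the two classes, so also $|U_x\cup U_z|\ge\frac{21}2+\frac{S'}4$, and $S'=0$. Equality in (3) says that the union of the $27$ geodesics $\gamma_{pp'}$ and $U_x\cup U_z$, a closed set, has full measure in $G$. A nonempty open subset of the connected metric graph $G$ has positive length, so this union is all of $G$.

From $S=0$ we get $s_i=2$ for all $i$, and all sides have length $0$. So $b_1=b_2=b_3=:t$, and $U_x$ is a tripod with center $t$ and legs $[t,x_i]$ of length $2$. Two legs $[t,x_i],[t,x_j]$ are the two halves of the geodesic $P_{ij}$, so they meet only in $t$. Likewise $U_z$ is a tripod with center $t'$.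

**Step 2. Each $Q_{kl}$ runs along $U_x$ for length exactly $1$.** By (5), $|O|=12-\frac{21}2=\frac32$. The sides of $U_z$ have length $0$, so (7) gives $\sum_{kl}|Q_{kl}\cap U_x|=2|O|=3$. Each term is at most $1$ by Lemma 6, so each equals $1$.

**Step 3. The centers coincide.** Fix $Q=Q_{kl}$ and use the notation of the proof of Lemma 6. Since $S=0$, every point of $U_x$ is a stem point, so we are in Case 1 and $1=|Q\cap U_x|\le r\le1$. Thus the closed set $Q\cap U_x$ has full measure in the subarc $[m,m']$ of $Q$, and so it equals this subarc. Moreover $1=r\le A+A'$, $1=r\le B+B'$, while $A+B\le1$, $A'+B'\le1$. Summing, all four are equalities: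
$$|\sigma-\sigma'|=A+A'=1,\qquad A+B=A'+B'=1 .$$
The arc $[m,m']$ lies in the tripod $U_x$, in which the arc between two points is unique, so it is the subarc of $P_{ij}$ between $m$ and $m'$. Since $|\sigma-\sigma'|=|\sigma|+|\sigma'|$, the coordinate $0$ lies between $\sigma$ and $\sigma'$, and the point of $P_{ij}$ with coordinate $0$ is $t$. So $t\in Q_{kl}$. This holds for all three pairs, hence $t\in Q_{12}\cap Q_{13}\cap Q_{23}=\{t'\}$, and $t=t'$.

**Step 4. The legs run together for length $\frac12$.** Now $A=|\sigma|=\rho(m,t)=\rho(m,t')=|\tau|=B$, and $A+B=1$ gives $A=B=\frac12$; likewise $A'=B'=\frac12$. So $Q_{kl}\cap U_x$ is the part of $Q_{kl}$ within distance $\frac12$ of $t$. Since $|\sigma-\sigma'|=1$, the points $m,m'$ lie on two different legs of $U_x$. Consequently, for each $k$, the part of $[t,z_k]$ within distance $\frac12$ of $t$ coincides with the corresponding part of one leg $[t,x_{\pi(k)}]$, and the rest of $[t,z_k]$ is disjoint from $U_x$. For $k\ne l$ the two halves of $Q_{kl}\cap U_x$ lie on different legs, so $\pi(k)\ne\pi(l)$, and $\pi$ is a permutation. Thus $U_x\cup U_z$ is the tree of $G_\pi$, with $u=t$ and $w_k$ at distance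 $\frac12$ from $t$ on $[t,z_k]$.

**Step 5. Assembling $G$.** If $p\in X$ lies on $P_{ij}$, then $d(x_i,p)+d(p,x_j)=4$, so $p\in\{x_i,x_j\}$ by (F4); similarly for $Q_{kl}$. So the tree meets $X$ exactly in $C$. By Lemmas 1 and 5, interior points of $\gamma_{pp'}$ lie on no other chosen geodesic, and they are not in $X$ because $d$ is integral. So $G$ consists of the tree and $27$ arcs of length $1$, attached to each other and to the tree exactly at their ends in $X$, as in $G_\pi$. This is an isometry of metric graphs fixing $X$, so $G$ is homeomorphic to $G_\pi$. $\square$

## 10. A realization of weight 38 among the edges of the tight-span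

This section proves Theorem 2(2). By Theorem 1, a realization that is a subgraph of $G_d$ has weight at least $\frac{75}2$, and its weight is an integer by Lemma 3, so it is at least $38$. We show that the hand-made tree of weight $11$ in Section 5 occurs in $G_d$.

**Step 1. The unit pairs.** By Lemma 2 and (F3), the $27$ segments $[h_p,h_{p'}]$ for unit pairs $pp'$ are edges of $G_d$ of weight $1$.

**Step 2. Two one-parameter families.** We write down the segments that will become the tree edges. For $0\le\alpha\le1$ let:

| | $f(x_1),f(x_2),f(x_3)$ | $f(z_1),f(z_2),f(z_3)$ | $f(p^1_{ab})$ | $f(p^2_{ab})$ |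
|---|---|---|---|---|
| $F_\alpha$ | $2+\alpha,\ 2+\alpha,\ 2+\alpha$ | $1-\alpha,\ 3+\alpha,\ 3+\alpha$ | $3-\alpha$ if $b=1$; $3+\alpha$ if $b\ne1$ | $2-\alpha$ if $b=1$; $4+\alpha$ if $b\ne1$ |
| $H_\alpha$ | $2+\alpha,\ 2-\alpha,\ 2+\alpha$ | $1+\alpha,\ 3-\alpha,\ 3-\alpha$ | $3-\alpha$ if $a=2$; $3+\alpha$ if $a\ne2$ | $2+\alpha$ if $b=1$; $4-\alpha$ if $b\ne1$ |

We claim that for all $p\in X\setminus C$ the entries satisfy
$$f(p)=\max_{c\in C}\bigl(d(p,c)-f(c)\bigr). \tag{9}$$
By (F2), $p^1_{ab}$ has distances $1$ to $x_a$, $5$ to the other $x$'s, $2$ to $z_b$, $4$ to the other $z$'s. The point $p^2_{ab}$ has distances $2$ to $x_a$, $4$ to the other $x$'s, $1$ to $z_b$, $5$ to the other $z$'s. We list the differences $d(p,c)-f(c)$; recall $0\le\alpha\le1$.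

For $F_\alpha$:

- $p^1_{ab}$, $b=1$: $-1-\alpha$ from $x_a$, $3-\alpha$ from the other $x$'s, $1+\alpha$ from $z_1$, $1-\alpha$ from $z_2,z_3$. The maximum is $3-\alpha$.
- $p^1_{ab}$, $b\ne1$: $-1-\alpha$ and $3-\alpha$ from the $x$'s, $3+\alpha$ from $z_1$, $-1-\alpha$ from $z_b$, $1-\alpha$ from the last $z$. The maximum is $3+\alpha$.
- $p^2_{ab}$, $b=1$: $-\alpha$ from $x_a$, $2-\alpha$ from the other $x$'s, $\alpha$ from $z_1$, $2-\alpha$ from $z_2,z_3$. The maximum is $2-\alpha$.
- $p^2_{ab}$, $b\neq1$: $-\alpha$ and $2-\alpha$ from the $x$'s, $4+\alpha$ from $z_1$, $-2-\alpha$ from $z_b$, $2-\alpha$ from the last $z$. The maximum is $4+\alpha$.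

For $H_\alpha$:

- $p^1_{ab}$, $z$-part: if $b=1$, $1-\alpha$ from $z_1$ and $1+\alpha$ from $z_2,z_3$; if $b\ne1$, $3-\alpha$ from $z_1$, $-1+\alpha$ from $z_b$, $1+\alpha$ from the last $z$. All are at most $3-\alpha$.
- $p^1_{ab}$, $x$-part: if $a=2$, $-1+\alpha$ from $x_2$ and $3-\alpha$ from $x_1,x_3$, so the overall maximum is $3-\alpha$. If $a\ne2$, $-1-\alpha$ from $x_a$, $3+\alpha$ from $x_2$, $3-\alpha$ from the last $x$, so the overall maximum is $3+\alpha$.
- $p^2_{ab}$, $x$-part: if $a=2$, $\alpha$ from $x_2$ and $2-\alpha$ from $x_1,x_3$; if $a\ne2$, $-\alpha$ from $x_a$, $2+\alpha$ from $x_2$, $2-\alpha$ from the last $x$. All are at most $2+\alpha$.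
- $p^2_{ab}$, $z$-part: if $b=1$, $-\alpha$ from $z_1$ and $2+\alpha$ from $z_2,z_3$, so the overall maximum is $2+\alpha$. If $b\ne1$, $4-\alpha$ from $z_1$, $-2+\alpha$ from $z_b$, $2+\alpha$ from the last $z$, so the overall maximum is $4-\alpha$.

This proves (9).

**Step 3. Membership in $P(d)$.** All entries are nonnegative, which settles the pairs $x=y$.

*Pairs within $C$.* For $F_\alpha$, with $e\ne1$, the sums are $x_ix_j$: $4+2\alpha$; $x_iz_1$: $3$; $x_iz_e$: $5+2\alpha$; $z_1z_e$: $4$; $z_2z_3$: $6+2\alpha$. For $H_\alpha$, with $c\ne2$, $e\ne1$: $x_2x_c$: $4$; $x_1x_3$: $4+2\alpha$; $z_1z_e$: $4$; $z_2z_3$: $6-2\alpha$; $x_2z_1$: $3$; $x_2z_e$: $5-2\alpha$; $x_cz_1$: $3+2\alpha$; $x_cz_e$: $5$. All are at least the required $4$ within a class and $3$ across.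

*Pairs $p\in X\setminus C$, $c\in C$.* These hold by (9).

*Pairs $p=p^s_{ab}$, $p'=p^r_{ce}$ with $s,r\in\{1,2\}$.* The distances satisfy:

- same path ($a=c$, $b=e$): $d\le1$;
- $a=c$, $b\ne e$: $d\le s+r$, through $x_a$;
- $a\ne c$, $b=e$: $d\le6-s-r$, through $z_b$;
- $a\ne c$, $b\ne e$: $d\le 6$ if $s=r$, and $d\le5$ if $\{s,r\}=\{1,2\}$. The route through $x_a$ and $z_e$ has length $s+3+(3-r)=6+s-r$, and the route through $z_b$ and $x_c$ has length $6-s+r$.

For $F_\alpha$:

- $(s,r)=(1,1)$: if $b\ne e$, at most one of $b,e$ is $1$, so the sum is at least $(3-\alpha)+(3+\alpha)=6$. If $b=e$, the sum is at least $6-2\alpha\ge4$, and at most $6-2=4$ is required.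
- $(s,r)=(1,2)$: if $b\ne e$, the sum is $7$ for $b=1$, $5$ for $e=1$, and $7+2\alpha$ otherwise, so at least $5$. If $b=e$, it is at least $5-2\alpha\ge3$, and at most $6-3=3$ is required.
- $(s,r)=(2,2)$: if $b\neq e$, the sum is at least $(2-\alpha)+(4+\alpha)=6$. If $b=e$, it is at least $4-2\alpha\ge2$, and at most $6-4=2$ is required.

For $H_\alpha$:

- $(1,1)$: if $a\ne c$, at most one of $a,c$ is $2$, so the sum is at least $6$. If $a=c$, it is at least $6-2\alpha\ge4$, and at most $1+1=2$ is required.
- $(1,2)$: the sum is at least $(3-\alpha)+(2+\alpha)=5$, since $2+\alpha\le4-\alpha$; at most $5$ is ever required.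
- $(2,2)$: if $b\ne e$, the sum is $6$ or $8-2\alpha$, so at least $6$. If $b=e$, it is at least $4$, and at most $2$ is required.

The case $(s,r)=(2,1)$ is $(1,2)$ with the roles of the two points exchanged. So $F_\alpha,H_\alpha\in P(d)$.

**Step 4. The segments are edges of $G_d$.** By (9), every $p\in X\setminus C$ is adjacent in the tight graph to a point of $C$. For $F_\alpha$, the point $z_1$ is adjacent to all other points of $C$. For $H_\alpha$, the edges $x_2x_1,x_2x_3,x_2z_1,z_1z_2,z_1z_3$ connect $C$. So all the graphs $K(F_\alpha),K(H_\alpha)$ are connected, and all these functions lie in $T(d)$ by (T1).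

The entries of $F_1$ are $3$ on the $x$'s, $0,4,4$ on the $z$'s, $2$ or $4$ on $p^1_{ab}$ and $1$ or $5$ on $p^2_{ab}$, according to $b=1$ or $b\ne1$. By (F1) and (F2), $F_1=h_{z_1}$. Next, the table shows $F_0=H_0$; call this function $T_1$. It has the value $2$ on all $x$'s, so $x_1x_2x_3$ is a triangle in the connected graph $K(T_1)$. By (T2), $T_1$ is a vertex. Finally let $T_2'=H_1$. It has the value $2$ on all $z$'s, so $z_1z_2z_3$ is a triangle in the connected graph $K(T_2')$, and $T_2'$ is a vertex.

Both families are affine in $\alpha$, so $F_{1/2}$ and $H_{1/2}$ are the midpoints of $[T_1,h_{z_1}]$ and $[T_1,T_2']$, and their tight graphs are connected. By (T3) both segments are edges of $G_d$. All entries have slope $\pm1$ in $\alpha$, so both edges have weight $1$.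

**Step 5. Symmetry.** Let $T_i$ be the function with value $2$ on all $x$'s, $1$ at $z_i$, $3$ at the other two $z$'s, and values off $C$ given by (9). Let $T_i'$ be the function with value $2$ on all $z$'s, $1$ at $x_i$, $3$ at the other two $x$'s, and values off $C$ given by (9). For $T_1$ and $T_2'$ this agrees with Step 4. Isometries of $(X,d)$ that preserve $C$ preserve the form of (9), so they carry such functions to such functions, according to their values on $C$. Permuting first indices and second indices independently carries the edge $T_1T_2'$ to every $T_iT_j'$ and the edge $h_{z_1}T_1$ to every $h_{z_i}T_i$. The exchange $p^s_{ab}\mapsto p^{3-s}_{ba}$ carries $h_{z_i}T_i$ to $h_{x_i}T_i'$. Hence all of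
$$h_{z_i}T_i,\qquad h_{x_i}T_i',\qquad T_iT_j'\qquad(i,j\in\{1,2,3\})$$
are edges of $G_d$ of weight $1$. The six vertices $T_i,T'_j$ are distinct, since they differ on $C$. None of them is some $h_x$, since all values of $T_1$, and hence of all the $T_i,T_j'$, are at least $1$.

**Step 6. The realization.** Take the $27$ edges of Step 1, the six edges $h_{z_i}T_i$, $h_{x_i}T_i'$, and the five edges
$$T_1T_1',\quad T_1T_2',\quad T_1T_3',\quad T_2'T_2,\quad T_2'T_3 .$$
The total weight is $27+6+5=38$. The last $11$ edges form a tree on $12$ vertices that meets the other edges only in $C$. In this tree, two $x$'s are at distance $1+2+1=4$ through $T_1$, two $z$'s are at distance $1+2+1=4$ through $T_2'$, and $x_i$ and $z_j$ are at distance at least $1+1+1=3$, since $T_i'\ne T_j$. These are the only properties of the tree used in the proof of Lemma 4: length-$4$ edges of $\Gamma$ can be replaced by tree paths of the same length, and every tree portion between points of $C$ is at least as long as their distance. So this subgraph of $G_d$ is a realization of $d$, and the minimum is exactly $38$, with $38-\frac{75}2=\frac12$ and $38/\frac{75}2=\frac{76}{75}$. $\square$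

## 11. Larger point sets and larger gaps

We prove the Corollary. Let $n=24+k$. For $k=0$ this is Theorem 1. For $k\ge1$ add points $y_1,\dots,y_k$ forming a path of unit edges $x_1y_1,y_1y_2,\dots,y_{k-1}y_k$, attached to both $\Gamma_0$ and $\Gamma$, and let $d$ be the path metric of the new $\Gamma$ on the $n$ points. We check each ingredient.

- Distances among old points are unchanged, since the new path is attached at one point; so (F1) and (F2) hold.
- (F3) persists with $\varepsilon(y_j)=j\bmod2$, since the new edges change $\varepsilon$. So Lemmas 1 and 3 apply, and subgraphs of $G_d$ have integer weight.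
- (F4) persists: for $y\neq y'$ in one class, $d(y,y_j)+d(y_j,y')=2j+d(y,x_1)+d(x_1,y')\ge2j+4\ge6$. So Lemma 5 holds, with the same proof.
- There are now $27+k$ unit pairs, so (3) becomes $|G|\ge27+k+|U_x\cup U_z|$. The bound (8) uses only (F1), so every realization has weight at least $\frac{75}2+k$.
- Attaching the path to $G_\pi$ at $x_1$ gives a realization of weight $\frac{75}2+k$, by the argument of Lemma 4.

So the optimal weight is $\frac{75}2+k\notin\mathbb Z$, while subgraphs of $G_d$ have integer weight. As homeomorphism preserves weight, the conjecture fails for this $n$-point space.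

For the gap, replace the 24-point metric $d$ by $\lambda d$ with $\lambda>0$. Then $P(\lambda d)=\lambda P(d)$, so $T(d)$, $G_d$ and its weights, and the weights of all realizations are scaled by $\lambda$. By Theorem 2(2) the least weight of a realization that is a subgraph of $G_{\lambda d}$ exceeds the optimal weight by exactly $\frac\lambda2$, which is arbitrarily large. $\square$
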